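# Reconfiguring dominating sets by token jumping on graphs of bounded clique-width

## Reconfiguration in a bounded number of steps

A dominating set of a graph $G$ is a set $D\subseteq V(G)$ such that every vertex of $G$ is in $D$ or has a neighbor in $D$. Think of a dominating set of size $k$ as $k$ tokens on its vertices. A token jumping (TJ) step replaces $D$ by $D'=(D\setminus\{u\})\cup\{w\}$ with $u\in D$ and $w\in V(G)\setminus D$, where $D'$ must again be dominating. The token may jump to any vertex $w$ of the graph. The problem $\textsc{DSR-TJ}$ is: given $G$ and two dominating sets $D_s,D_t$ of size $k$, is there a finite sequence of TJ steps from $D_s$ to $D_t$ through dominating sets of size $k$? The parameter is $k$.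

For $k=1$ the answer is always yes: if $\{s\}$ and $\{t\}$ are dominating and $s\ne t$, one jump from $s$ to $t$ does it. For more tokens, the easy case is the one where we also bound the number of steps.

Recall clique-width. A *$c$-expression* builds a graph with vertex labels in $\{1,\dots,c\}$ by four operations: create a single labeled vertex; take a disjoint union; join labels $i\neq j$, that is, add all edges between vertices labeled $i$ and vertices labeled $j$; relabel all vertices of label $i$ to label $j$. The clique-width of $G$ is the least $c$ for which $G$ has a $c$-expression. If every disjoint union adds just one new vertex, the expression is *linear*, and this defines the linear clique-width, which is at least the clique-width. For example, a complete graph has a linear $2$-expression: create the new vertex with label $2$, join labels $1$ and $2$, relabel $2$ to $1$, and repeat.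

We use one textbook theorem, the Courcelle–Makowsky–Rotics theorem: given a vertex-colored graph with a $c$-expression and a sentence of monadic second-order logic with quantification over vertices and vertex sets, whether the sentence holds can be decided in fixed-parameter time, where the parameter is $c$ plus the length of the sentence.

**Proposition 1.** Let $c$ be fixed. Given a graph $G$ with a $c$-expression, dominating sets $D_s,D_t$ of size $k$, and a number $\ell$, it is fixed-parameter tractable with parameter $k+\ell$ to decide whether $D_s$ can be transformed into $D_t$ by at most $\ell$ TJ steps.

*Proof.* Mark $D_s$ and $D_t$ by unary predicates $A$ and $Z$, and write $E$ for adjacency. Use variables $x_{q,i}$ for the position of token $i$ after $q$ steps. The sentence is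
$$\exists (x_{q,i})_{0\le q\le \ell,\,1\le i\le k}\;\; \Big[\bigwedge_{q}\bigwedge_{i<i'}x_{q,i}\ne x_{q,i'}\Big]\wedge\Big[\bigwedge_q\forall z\bigvee_i\big(z=x_{q,i}\vee E(z,x_{q,i})\big)\Big]$$
$$\wedge\;\Big[\bigwedge_i A(x_{0,i})\wedge Z(x_{\ell,i})\Big]\wedge\Big[\bigwedge_{q<\ell}\bigvee_i\bigwedge_{i'\ne i}x_{q,i'}=x_{q+1,i'}\Big].$$
The first bracket makes each row a set of size $k$, the second makes it dominating, the third fixes the two ends, and the fourth says that between consecutive rows at most one token moves (a pause is allowed, which gives "at most $\ell$"). The length is polynomial in $k+\ell$, so the theorem applies. $\square$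

What changes in general? In $\textsc{DSR-TJ}$ no bound is placed on the length of the sequence, so the sentence above has no length bounded in $k$. If shortest sequences always had length at most $f(k)$, Proposition 1 would settle the matter. If not, the method stops exactly there, and we have to ask again.

## Unbounded sequences: hardness for W[1] and for XL

The question is taken from Nicolas Bousquet, Amer E. Mouawad, Naomi Nishimura and Sebastian Siebertz, "A survey on the parameterized complexity of the independent set and (connected) dominating set reconfiguration problems", arXiv:2204.10526 (2022). The static problem $\textsc{Dominating Set}$, parameterized by $k$, is fixed-parameter tractable on every class of bounded clique-width. *Is $\textsc{DSR-TJ}$, parameterized by $k$, fixed-parameter tractable on graphs of clique-width at most $c$, for every constant $c$?* The answer is no, under the standard assumption $\mathrm{FPT}\ne \mathrm{W}[1]$.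

**Theorem 2.** $\textsc{DSR-TJ}$ parameterized by $k$ is W[1]-hard on graphs of linear clique-width at most $17$. Hence, unless $\mathrm{FPT}=\mathrm{W}[1]$, it is not fixed-parameter tractable on graphs of clique-width at most $c$, for any $c\ge17$.

**Proposition 3 (no hypothesis needed).** For every fixed $r\ge1$ there are yes-instances of linear clique-width at most $17$ with $k=2r+4$ tokens and arbitrarily large vertex number $N$ in which every reconfiguration sequence has length $\Omega_r(N^r)=\Omega_k(N^{(k-4)/2})$.

**Theorem 4.** On graphs of linear clique-width at most $40$, even with the expression given, $\textsc{DSR-TJ}$ parameterized by $k$ is XL-complete. In particular it is hard for W[SAT], and hence for every W[$t$]. Under ETH it has no $f(k)N^{o(k)}$-time algorithm, which matches the trivial upper bound $N^{O(k)}$.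

Some hypothesis is needed for a negative answer: a nondeterministic machine can guess a sequence one set at a time in polynomial space, so $\textsc{DSR-TJ}$ is in PSPACE, and it would be polynomial-time solvable if $\mathrm{P}=\mathrm{PSPACE}$. The class XL is recalled where Theorem 4 is proved. The values $17$ and $40$ are not claimed to be optimal, and the smallest clique-width at which hardness starts is not determined here.

## Clause systems as graphs

It is convenient to work with constraints instead of graphs.

**Definition.** A *clause system* $I$ has a finite set $X$ of variables with pairwise disjoint finite nonempty domains $V_x$, and clauses, each a nonempty subset of $\bigcup_xV_x$. An assignment $\alpha$, with $\alpha(x)\in V_x$, *satisfies* a clause $C$ if $\alpha(x)\in C$ for some $x$. We write $x(d)$ for the element of $V_x$ that represents the value $d$. The graph $G(I)$ has as vertices all values, two *guards* $g_x,g_x'$ for each $x$, and one vertex per clause. Each $V_x$ is a clique; $g_x$ and $g_x'$ are adjacent exactly to all of $V_x$; each clause vertex is adjacent exactly to its elements.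

*Example.* Let $x,y$ have domain $\{0,1\}$ with the single clause $\{x(1),y(1)\}$. Then $G(I)$ has $4+4+1=9$ vertices. The satisfying assignments $(x,y)$ are $(1,0),(1,1),(0,1)$, and by the next lemma the dominating sets of size $2$ form a path in this order.

**Lemma 5.** Let $k=|X|$. The dominating sets of size $k$ of $G(I)$ are exactly the sets $\{\alpha(x):x\in X\}$ for satisfying assignments $\alpha$. TJ steps between them correspond exactly to changing the value of exactly one variable, where both assignments are satisfying.

*Proof.* Let $D$ be dominating with $|D|=k$. The $k$ sets $W_x=V_x\cup\{g_x,g'_x\}$ are disjoint, and $N[g_x]\subseteq W_x$, so each $W_x$ contains a token. Hence each contains exactly one, and there are no other tokens. If the token of $W_x$ were $g_x$, then $g_x'$ would be undominated, as $N[g_x']=V_x\cup\{g_x'\}$; symmetrically it is not $g'_x$. So the token lies in $V_x$, and $D$ is given by an assignment. Clause vertices carry no token, so each has a neighbor in $D$, that is, its clause is satisfied. Conversely, the values of a satisfying assignment dominate all clause vertices, all guards, and each clique $V_x$. In a TJ step, both sets contain exactly one element of each $V_x$, so the removed and the added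 vertex lie in the same $V_x$; conversely, changing one variable is a TJ step. $\square$

This invites a first attempt at hardness: write $k$-Clique as a clause system. Take variables $x_1,\dots,x_k$ with domain $V(H)$, and for all $i<j$ and all $p,q\in V(H)$ that are equal or nonadjacent, a clause $\{x_i(s):s\ne p\}\cup\{x_j(s):s\neq q\}$ (with $|V(H)|\ge2$, so that clauses are nonempty). By Lemma 5, $G(I)$ has a dominating set of size $k$ if and only if $H$ has a $k$-clique. But $\textsc{Dominating Set}$ is fixed-parameter tractable on bounded clique-width. So if all these graphs had clique-width at most some constant, $\mathrm{FPT}=\mathrm{W}[1]$ would follow. The lesson is precise: the hard question cannot be stored in a single dominating set. It must be stored in the route from one set to another.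

## Counting future neighborhoods along a vertex order

We need a convenient upper bound on linear clique-width. Given a linear order of $V(G)$ and a prefix $P$, call $N(x)\setminus P$ the *future neighborhood* of $x\in P$. Vertices of $P$ with the same future neighborhood form a *class*. A vertex with empty future neighborhood is *dead*.

**Lemma 6.** Let $w\ge1$. If $V(G)$ has a linear order such that every prefix has at most $w$ classes, then $G$ has linear clique-width at most $w+1$. If $w$ is a constant and the order and the adjacency can be computed in logarithmic space, so can the expression.

*Proof.* Keep the invariant that the graph induced by the current prefix $P$ is built and that its vertices are labeled by $\{1,\dots,w\}$, with one label for each class. Introduce the next vertex $v$ with label $w+1$. Each class is homogeneous toward $v$, since $v\notin P$; join label $w+1$ with the labels of the classes adjacent to $v$. Now pass to $P\cup\{v\}$. Future neighborhoods of old vertices only lose $v$, so vertices of one old class stay equivalent, and the new partition arises by merging old classes and by adding $v$ to one of the merged classes or as a new one. Do the merges by relabeling. If $v$ belongs to a merged class, relabel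 $w+1$ to its label. If $v$ forms a new class, then since there are at most $w$ new classes, at most $w-1$ labels of $\{1,\dots,w\}$ are in use, and $v$ gets a free one.

To run this in logarithmic space, store for each label in use one representative vertex. These are at most $w+1$ pointers. The joins and the merges are decided by testing adjacency of representatives to $v$ and by comparing their future neighborhoods, vertex by vertex. $\square$

*Example.* For a path in its natural order there are at most two classes (the last vertex, and the dead ones), so the bound is $3$. To bound the number of classes it suffices to sort the vertices of $P$ into at most $w$ types such that vertices of the same type have the same future neighborhood.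

## Rotors: two tokens on a long cycle

Can shortest sequences be long at all? Think of a variable running around a cycle $\mathbb Z_{L}$. One variable alone will not do: a token may jump from any value to any other, and a constraint on a single variable only deletes values. Two variables that follow each other do have a notion of a next step.

**Definition.** A *rotor* of modulus $m\ge2$ consists of two variables $a,b$ with domains (copies of) $\mathbb Z_{2m}$ and the *rotor constraint* $b\in\{a,a-1\}$, written as the clauses
$$c_t=\{a(s):s\ne t\}\cup\{b(t),b(t-1)\}\qquad(t\in\mathbb Z_{2m}).\tag{1}$$
The clause $c_t$ is violated iff $a=t$ and $b\notin\{t,t-1\}$. The *phase* $h\in\mathbb Z_{4m}$ of a legal pair is $h=2t$ for $(a,b)=(t,t)$ and $h=2t+1$ for $(a,b)=(t+1,t)$.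

*Example.* For $m=2$ the phases $0,1,\dots,7$ are the pairs $(0,0),(1,0),(1,1),(2,1),(2,2),(3,2),(3,3),(0,3)$, and one more step of $b$ returns to $(0,0)$.

**Lemma 7.** The phase is a bijection between legal pairs and $\mathbb Z_{4m}$. Changing one of $a,b$, keeping legality, changes $h$ by exactly $\pm1$, and each change of $h$ by $\pm1$ is such a move. Moreover $h\bmod4=0,1,2,3$ iff $(a\bmod2,b\bmod2)=(0,0),(1,0),(1,1),(0,1)$, respectively. Finally, $a=2T$ iff $h\in\{4T,4T-1\}$.

*Proof.* The legal pairs are $(t,t)$ and $(t+1,t)$, $t\in\mathbb Z_{2m}$, which gives the bijection. From $(t,t)$, the legal single changes are $a:=t+1$, with phase $2t+1$, and $b:=t-1$, with phase $2(t-1)+1=2t-1$. From $(t+1,t)$ they are $a:=t$, with phase $2t$, and $b:=t+1$, with phase $2t+2$. So both neighbors on the cycle, and nothing else, can be reached. For the parities: $(t,t)$ has $h=2t$, which is $0$ or $2$ modulo $4$ as $t$ is even or odd; $(t+1,t)$ has $h=2t+1$, which is $1$ with parities $(1,0)$ if $t$ is even, and $3$ with parities $(0,1)$ if $t$ is odd. The legal pairs with $a=2T$ are $(2T,2T)$ and $(2T,2T-1)$, with phases $4T$ and $2(2T-1)+1=4T-1$. $\square$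

**Lemma 8 (rotor order).** Let $L=2m$, and let the vertices $c_t,b(t),a(t)$, $t=0,\dots,L-1$, appear in the relative order $c_0,b(0),a(0),c_1,b(1),a(1),\dots$, possibly with other vertices in between. Among these $3L$ vertices, the future neighborhoods in a prefix are as follows.

- A placed $a$-value is adjacent to all future $a$'s and all future $c$'s.
- A placed $b$-value is adjacent to all future $b$'s and, only if it is the last one placed, possibly to one future $c$.
- A placed $c_s$ with $s\ge1$ and $a(s)$ already placed (an *older* one) is adjacent to all future $a$'s and no future $b$'s. Apart from these there are at most two more placed $c$'s: $c_0$, and the *current* $c_t$, for which $a(t)$ is not yet placed.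

*Proof.* The value $a(t)$ is adjacent to every $c_s$ with $s\ne t$, and $c_t$ precedes $a(t)$. The value $b(t)$ is adjacent to $c_t$, which precedes it, and to $c_{t+1}$. If $b(t)$ is not the last placed $b$, then $b(t+1)$ is placed, hence so is $c_{t+1}$; for $t=L-1$, $c_{t+1}=c_0$ is placed. For $s\ge1$ with $a(s)$ placed, the $b$-neighbors $b(s),b(s-1)$ of $c_s$ are placed, and $c_s$ is adjacent to every $a$ other than $a(s)$. At most one placed $c_t$ lacks its $a(t)$. $\square$

So take the clause system of one rotor. By Lemmas 5 and 7 its graph has $2$ tokens, and its dominating sets of size $2$ form a cycle of length $4m$. Two opposite ones are at distance $2m$. Place the guards last: the classes are one of $a$-values, at most two of $b$-values, at most three of $c$'s, and the dead guards, $7$ in all, so the linear clique-width is at most $8$. With $k=2$ and bounded clique-width, the length of a shortest sequence is already unbounded, and Proposition 1 cannot be applied with $\ell$ bounded in $k$.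

## Lockstep through a four-phase center

Several independent rotors make a product of cycles, where distances merely add up. If all rotors were forced to turn together, their common rotation number $T$ would be visible in rotor $j$ as $T\bmod m_j$, and $r$ rotors would see $T$ modulo the least common multiple of the moduli. That is a number of size about $N^r$. The forcing must use only a constant number of vertex classes, so a rotor may show the outside world only a little: its phase modulo $4$.

**Definition.** The *center* consists of two variables $u,v$ with domain $\{0,1\}$. Its phase $\eta\in\mathbb Z_4$ is given by the code $(0,0),(1,0),(1,1),(0,1)\mapsto0,1,2,3$. Changing one of $u,v$ changes $\eta$ by $\pm1$. The *lockstep clauses* of a rotor $(a,b)$ are, for $\alpha,\beta\in\{0,1\}$,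
$$\{u(1-\alpha),v(1-\beta)\}\cup\{a(t):t\equiv\alpha\ (\mathrm{mod}\ 2)\}\cup\{b(t):t\equiv\beta\ (\mathrm{mod}\ 2)\}.\tag{2}$$

The clause (2) is violated iff $(u,v)=(\alpha,\beta)$ and the parities of $a$ and $b$ both differ from $\alpha$ and $\beta$. Complementing both bits adds $2$ to the code. So the four clauses together say
$$h-\eta\not\equiv2\pmod4.$$

*Why modulo $4$?* We want to allow the differences $-1,0,1$ between rotor and center and forbid $\pm2$. Modulo $4$ the residue $2$ is separate from $-1,0,1$. Modulo $3$ the differences $-1,0,1$ already use up all residues, and nothing could be forbidden.

**Lemma 9.** Consider a sequence of assignments, consecutive ones differing in at most one variable, all satisfying the rotor constraints and lockstep clauses of rotors $j=1,\dots,r$ with moduli $m_j$, and starting with all phases $0$ (center included). Then there are integers $H$ and $H_j$ for each assignment in the sequence, all $0$ at the start, such that $H$ (resp. $H_j$) changes by at most $1$ per step and only when a variable of the center (resp. of rotor $j$) changes, and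
$$H\equiv\eta\ (\mathrm{mod}\ 4),\qquad H_j\equiv h_j\ (\mathrm{mod}\ 4m_j),\qquad|H_j-H|\le1.$$

*Proof.* Induction along the sequence. When a center or rotor variable changes, the corresponding phase changes by $\pm1$; change its lift by the same $\pm1$. After the step $|H_j-H|\le2$, as at most one of the two numbers moved, by $1$. Since $4\mid 4m_j$, $H_j-H\equiv h_j-\eta\not\equiv2\pmod4$, which excludes $\pm2$. $\square$

## Simultaneous residues

What does a common rotation number let us ask? We test its residues.

**Definition.** The *residue problem*: given $m_1,\dots,m_r\ge2$ in unary and sets $R_j\subseteq\{0,\dots,m_j-1\}$, is there an integer $T$ with $T\bmod m_j\in R_j$ for all $j$? The parameter is $r$.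

*Examples.* For $m=(3,4)$, $R_1=\{2\}$, $R_2=\{1\}$ the number $T=5$ works. For $m=(2,4)$, $R_1=\{0\}$, $R_2=\{1\}$ there is none: $T$ would be even and odd.

**Lemma 10.** The residue problem is W[1]-hard.

*Proof.* We reduce from $k$-Clique with $k\ge2$ on a graph with vertices $0,\dots,n-1$, $n\ge2$. Bertrand's postulate gives a prime in $(q,2q]$ for every integer $q\ge1$; applied $k$ times it gives primes $n<p_1<\dots<p_k$ with $p_i\le2^in$. For $i<j$ put $m_{ij}=p_ip_j$, and let $R_{ij}$ be the set of $x\in[0,m_{ij})$ such that $x\bmod p_i$ and $x\bmod p_j$ are both less than $n$ and are adjacent vertices.

A clique $v_1,\dots,v_k$ gives, by the Chinese remainder theorem, $T$ with $T\equiv v_i\pmod{p_i}$ for all $i$, and then $T\bmod m_{ij}\in R_{ij}$. Conversely, given $T$, put $v_i=T\bmod p_i$. Since $k\ge2$, each $i$ occurs in a pair, so $v_i<n$, and the $v_i$ are pairwise adjacent, hence distinct. Here $r=\binom k2$ and $m_{ij}\le4^kn^2$, so the size is $f(k)n^{O(1)}$. $\square$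

## The reduction to two dominating sets

We let all rotors turn together for as long as the walker likes, and then, once, test their residues. Two flags organize this: raising $f$ performs the test, and raising $g$ ends the game and releases all constraints. A clause ensures that $f$ is up when $g$ is raised.

**Construction.** Given an instance of the residue problem, take the variables $u,v$; flags $f,g\in\{0,1\}$; and rotors $(a_j,b_j)$ of modulus $m_j$, $j=1,\dots,r$. These are $2r+4$ variables. Put $F_j=\{2x:x\in R_j\}\subseteq\mathbb Z_{2m_j}$. The clauses are:

1. for every $j$, all clauses (1), each with $g(1)$ added;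
2. for every $j$, all clauses (2), each with $g(1)$ added;
3. for every $j$, the clauses $\{f(0),g(1)\}\cup\{a_j(t):t\in F_j\}$ and $\{f(0),g(1)\}\cup\{b_j(t):t\text{ even}\}$;
4. $\kappa=\{f(1),g(0)\}$.

Let $D_s$ be given by the assignment with all variables $0$, and $D_t$ by $f=g=1$ and all other variables $0$. Both satisfy all clauses: in $D_s$ all phases are $0$, $f(0)$ satisfies type 3, and $g(0)$ satisfies $\kappa$; in $D_t$, $g(1)$ satisfies types 1–3 and $f(1)$ satisfies $\kappa$. By Lemma 5 the $\textsc{DSR-TJ}$ instance on $G(I)$ asks whether the two assignments are connected by single-variable changes through satisfying assignments.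

**Lemma 11.** $D_s$ can be transformed into $D_t$ if and only if some integer $T$ has $T\bmod m_j\in R_j$ for all $j$. Moreover, every sequence from $D_s$ to $D_t$ has an initial part in which Lemma 9 applies and which ends in an assignment where all $H_j$ equal $4T$ for one such $T$.

*Proof.*

**Step 1 (from $T$ to a sequence).** The aim is to turn the rotors $4T$ phases. Let $T$ be a solution; adding a multiple of $\prod m_j$ we may assume $T\ge0$. Keep $f=g=0$ and perform $4T$ rounds; in each round advance the center phase by $1$ and then each rotor phase by $1$, one after the other. Rotor minus center is always in $\{-1,0\}$, so types 1 and 2 hold; types 3 and 4 hold by $f(0)$ and $g(0)$. Afterwards every phase is $4T$, so $a_j=b_j=2T\bmod2m_j=2(T\bmod m_j)\in F_j$. Set $f:=1$; type 3 holds, since $b_j$ is even too. Then set $g:=1$. Now $f=g=1$ and every clause contains $g(1)$ or $f(1)$, so all other variables can be reset to $0$ one at a time.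

**Step 2 (from a sequence to $T$).** The aim is to look at the moment when $g$ is first raised. Consider the first assignment with $g=1$, and the assignment $\alpha$ immediately before it. Only $g$ changed, and $\kappa$ holds afterwards, so $f=1$ and $g=0$ in $\alpha$. Up to and including $\alpha$ we have $g=0$, so types 1 and 2 give the rotor and lockstep constraints, and Lemma 9 applies. In $\alpha$, type 3 gives $a_j\in F_j$ and $b_j$ even. Since $a_j$ is even and $b_j\in\{a_j,a_j-1\}$, we get $b_j=a_j$. So $h_j=2a_j\equiv0\pmod4$, and $4\mid H_j$ for all $j$. All $H_j$ are within $1$ of $H$, so $|H_i-H_j|\le2$, and multiples of $4$ this close are equal: all $H_j=4T$ for one $T\in\mathbb Z$. From $4T\equiv2a_j\pmod{4m_j}$ we get $a_j\equiv2T\pmod{2m_j}$. As $a_j=2x$ with $x\in R_j$, $T\equiv x\pmod{m_j}$, so $T\bmod m_j\in R_j$. $\square$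

In the second example above (moduli $2$ and $4$), independent rotors could stop at $a_1=0$ and $a_2=2$ without difficulty; it is the common $T$ that is missing.

**Lemma 12.** The graph $G(I)$ of the construction has linear clique-width at most $17$.

*Proof.* We apply Lemma 6 with $w=16$.

**Step 1 (the order).** First the eight values of $u,v,f,g$, then their guards, then $\kappa$. In these prefixes there are at most $8$ classes of values plus the dead class, since guards and $\kappa$ have no future neighbors. Then come the blocks $j=1,\dots,r$ one after the other. In block $j$, with $L=2m_j$: for $t=0,\dots,L-1$ place $c_t,b(t),a(t)$ in this order; then the guards of $a_j,b_j$; then the clauses of types 2 and 3 of block $j$. The only edges between a block and the rest of the graph join its clauses to center and flag values.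

**Step 2 (the types within a block).** We list the types for a prefix that ends inside block $j$, using Lemma 8.

- Dead: all finished blocks, placed guards, $\kappa$, and also $f(1)$ and $g(0)$, which lie in no clause other than $\kappa$: $1$.
- The values $u(0),u(1),v(0),v(1),f(0),g(1)$: $6$.
- Placed $a$-values: odd; even and in $F_j$; even and not in $F_j$: $3$. All are adjacent to all future $a$'s and $c$'s and to the guards of $a_j$, and their type determines the clauses of types 2 and 3 that they lie in.
- Placed $b$-values: even, odd, and the last one placed: $3$. Apart from $c$'s, parity determines everything.
- Placed $c$'s: older, $c_0$, and current: $3$. Their flag value $g(1)$ is placed already.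

The total is $16$. Once all $a,b,c$ of the block are placed, all $c$'s are dead and only fewer types occur; guards and clauses placed then are dead immediately, because all their neighbors are placed. $\square$

**Proof of Theorem 2.** By Lemmas 5 and 11 the construction is correct, by Lemma 12 its graphs have linear clique-width at most $17$, and it takes polynomial time, as the $m_j$ are in unary. The number of tokens is $2r+4$; together with Lemma 10, where $r=\binom k2$, we obtain an fpt-reduction from $k$-Clique. The second sentence of the theorem follows, since clique-width is at most linear clique-width. $\square$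

**Proof of Proposition 3.** Fix $r$. For $n\ge2$ choose, by Bertrand's postulate, primes $m_1<\dots<m_r$ in $(n,2^rn]$. Let $M=\prod m_j$, $T_0=\lfloor M/2\rfloor$ and $R_j=\{T_0\bmod m_j\}$. This is a yes-instance. Its graph has $17$ vertices for $u,v,f,g$, their guards and $\kappa$, and each block has $4m_j$ values, $4$ guards, $2m_j$ clauses of type 1, and $4+2$ further clauses. So $N=17+\sum_j(6m_j+10)=\Theta_r(n)$.

By Lemma 11 every sequence reaches an assignment with all $H_j=4T$ where $T\equiv T_0$ modulo every $m_j$, hence modulo $M$. The integers congruent to $T_0$ that are closest to $0$ are $\lfloor M/2\rfloor$ and $-\lceil M/2\rceil$, so $|T|\ge\lfloor M/2\rfloor$ and $|H|\ge4\lfloor M/2\rfloor-1$. Since $H$ starts at $0$ and changes by at most $1$ per step, the sequence has length at least $4\lfloor M/2\rfloor-1$. As $M>n^r$, this is $\Omega(n^r)=\Omega_r(N^r)$, and $r=(k-4)/2$. $\square$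

## Parameterized logarithmic space

Theorem 2 uses the walk to guess one number. For Theorem 4 we want the walk to carry out a computation.

**Definition.** XL is the class of parameterized problems decidable by a deterministic Turing machine in space $f(\kappa)\log|x|$, for some computable $f$, where $\kappa$ is the parameter of the input $x$. Hardness is meant under *parameterized logspace reductions*: reductions computable in space $h(\kappa)+O(\log|x|)$ whose new parameter is at most $h(\kappa)$, $h$ computable. Such a machine has at most $2^{O(h(\kappa))}|x|^{O(1)}$ configurations, so these are in particular fpt-reductions, and they compose in the usual way, by recomputing bits of intermediate outputs.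

**Lemma 13.** $\textsc{DSR-TJ}$ parameterized by $k$ is in XL.

*Proof.* TJ steps are reversible, so the question is $s$–$t$ connectivity in an undirected graph on at most $N^k$ configurations. Whether a $k$-set is dominating, and whether two $k$-sets differ by one jump, can be tested in space $O(k\log N)$. By Reingold's theorem (*Undirected connectivity in log-space*, J. ACM 2008) the question is decidable in deterministic space $O(\log N^k)=O(k\log N)$. $\square$

For hardness we go through two intermediate problems.

## Cell machines

**Definition.** A *$k$-cell machine* has a finite state set $S\ni s_0,s_{acc}$ with $s_0\ne s_{acc}$, cell contents $[n]=\{0,\dots,n-1\}$, and for each $s\ne s_{acc}$ a cell $\iota(s)\in\{1,\dots,k\}$ and maps $\varphi_s:[n]\to[n]$ and $\psi_s:[n]\to S$. From a configuration $(s,c)\in S\times[n]^k$ with $s\ne s_{acc}$ and $a=c_{\iota(s)}$ it steps to $(\psi_s(a),c[\iota(s):=\varphi_s(a)])$. Configurations with state $s_{acc}$ have no successor. The problem CELL asks: does $(s_0,0^k)$ reach $(s_{acc},0^k)$? The parameter is $k$, and the input lists all tables explicitly.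

*Example.* Let $k=1$, $n=2$, $S=\{s_0,s_1,s_{acc}\}$. On content $0$, state $s_0$ writes $1$ and goes to $s_1$; on content $1$, state $s_1$ writes $0$ and goes to $s_{acc}$; in the other two cases the configuration stays as it is. The run is $(s_0,0)\to(s_1,1)\to(s_{acc},0)$, so this is a yes-instance.

**Lemma 14.** (a) CELL is XL-hard. (b) $k$-Clique ($k\ge2$) on $n$-vertex graphs reduces in polynomial time to CELL with $k$ cells, contents $[n]$ and $O(k^2n)$ states.

*Proof.* (a) The idea is that one cell stores one logarithmic block of the work tape. Take a deterministic machine for the given XL problem, with a read-only input tape and one work tape with binary alphabet and blank symbol $0$; recoding larger alphabets costs a constant factor, which we absorb in $f$. So the space is at most $f(\kappa)\ell$ with $\ell=\lceil\log_2(|x|+1)\rceil$ and $f(\kappa)\ge1$; the machine always halts, and its initial state is not halting. Put $k=f(\kappa)$ and $n=2^\ell$, and let cell $i$ store the $i$-th block of $\ell$ bits. The states are the tuples $(q,\text{input head position},\text{block index } i,\text{offset } o)$ with $q$ a nonhalting machine state, and the extra states $z_1,\dots,z_k$, a state "loop", and $s_{acc}$. In a tuple state the cell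 machine reads cell $i$. The input symbol is determined by the head position, since $x$ is fixed, and the work symbol is bit $o$ of the content. So one machine step rewrites one bit of one cell and determines the next tuple, which is the required form. If the new machine state accepts, go to $z_1$ instead; $z_i$ writes $0$ into cell $i$ and goes to $z_{i+1}$, and $z_k$ goes to $s_{acc}$. If the new machine state rejects, or if the work head would leave the $k\ell$ positions (which does not happen in the run on $x$), go to "loop", which reads cell 1, changes nothing and stays. The state $s_0$ is the initial tuple. Then $(s_0,0^k)$ reaches $(s_{acc},0^k)$ iff the machine accepts $x$. The contents number $n\le2(|x|+1)$, the number of states is at most $f'(\kappa)|x|^{O(1)}$, and after computing $k=f(\kappa)$ the tables are listed with a constant number of counters of $O(\log(k|x|))$ bits.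

(b) The machine enumerates $[n]^k$ like an odometer, starting at $0^k$. For each tuple, it tests all pairs $i<j$ in turn: read $c_i=a$ into the state (contents unchanged), then read $c_j$ and test adjacency of $a$ and $c_j$. If all tests succeed, states $z_1,\dots,z_k$ write $0$ into all cells one by one and the machine enters $s_{acc}$. If a test fails, it goes to state $\mathrm{inc}_1$. State $\mathrm{inc}_i$ replaces $c_i<n-1$ by $c_i+1$ and restarts the tests, or replaces $c_i=n-1$ by $0$ and goes to $\mathrm{inc}_{i+1}$; when $\mathrm{inc}_k$ overflows, the machine enters a state that loops forever. There are $\binom k2(1+n)+O(k)=O(k^2n)$ states. $\square$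

## From a directed machine to an undirected constraint walk

**Definition.** BCR (binary constraint reconfiguration): given $k\ge2$ variables $y_i$ with domain $[n]$, sets $\mathrm{Forb}_{ij}\subseteq[n]^2$ for $i<j$, and two solutions, that is, assignments with $(y_i,y_j)\notin\mathrm{Forb}_{ij}$ for all $i<j$, are they connected by changing one variable at a time through solutions? The parameter is $k$. Unequal domains and unary constraints are expressible by forbidding a value in combination with all values of another variable.

*Example.* For two variables with domain $\{0,1\}$ and $\mathrm{Forb}=\{(0,0),(1,1)\}$ the solutions $(0,1)$ and $(1,0)$ are not connected.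

Two things separate CELL from BCR. First, a machine step changes a state and a cell at once, but we may only change one variable at a time. We solve this by cutting a step into small moves and by doubling the variables, so that one copy leads and the other follows. Second, reconfiguration is undirected: the walk may run the machine backward. Determinism takes care of that.

**Lemma 15.** CELL with $k$ cells reduces to BCR with $2k+2$ variables and polynomial domain size, in polynomial time and in logarithmic space.

*Proof.*

**Step 1 (construction).** Each transition gets three intermediate points. Let
$$Y=S\cup\{\tau^1,\tau^2,\tau^3:\tau=(s,a),\ s\in S\setminus\{s_{acc}\},\ a\in[n]\}$$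
with arcs $s\to\tau^1\to\tau^2\to\tau^3\to\psi_s(a)$ for $\tau=(s,a)$. The variables are $p,p'\in Y$, and for $l=1,\dots,k$, $d_l\in[n]$ and $c_l\in[n]\cup\{(a{\to}b):a,b\in[n]\}$. We call $(a{\to}b)$ a transit value. The constraints, all binary, are:

- (R1) $p'=p$ or $p\to p'$ is an arc.
- (R2) $c_l=d_l\in[n]$, or $c_l=(a{\to}b)$ and $d_l\in\{a,b\}$.
- (R3) For $w\in\{p,p'\}$ and each $l$: if $w\in\{\tau^1,\tau^2,\tau^3\}$ with $\tau=(s,a)$ and $\iota(s)=l$, then $c_l=a$ for $w=\tau^1$; $c_l\in\{a,(a{\to}\varphi_s(a)),\varphi_s(a)\}$ for $w=\tau^2$; $c_l=\varphi_s(a)$ for $w=\tau^3$. In all other cases $c_l\in[n]$.

Start: $p=p'=s_0$ and all $c_l=d_l=0$. Target: $p=p'=s_{acc}$ and all $c_l=d_l=0$. Both are solutions. The domains have at most $|S|(1+3n)$ and $n+n^2$ elements, and all tables are listed by loops over a constant number of indices.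

**Step 2 (a machine step can be simulated).** Consider the step from $(s,c)$ with $i=\iota(s)$, $a=c_i$, $\tau=(s,a)$, starting at $p=p'=s$ and $d=c$. Perform $p':=\tau^1$, $p:=\tau^1$, $p':=\tau^2$, $p:=\tau^2$; up to here $c_i=a$, as (R3) demands at $\tau^1$ and permits at $\tau^2$. If $\varphi_s(a)\ne a$, perform $c_i:=(a{\to}\varphi_s(a))$, $d_i:=\varphi_s(a)$, $c_i:=\varphi_s(a)$; here $p=p'=\tau^2$, so (R3) permits the transit value, and (R2) holds each time. Then $c_i=d_i=\varphi_s(a)$, and we perform $p':=\tau^3$, $p:=\tau^3$, $p':=\psi_s(a)$, $p:=\psi_s(a)$. All intermediate assignments are solutions. The result encodes the next configuration. So if the machine accepts, start and target are connected.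

**Step 3 (reading a configuration off every solution).** We assign to each solution a configuration $\Phi$, in such a way that single changes move $\Phi$ along machine steps. With $\tau=(s,a)$ and $i=\iota(s)$ where relevant, put:

- $p\in S$: $\Phi=(p,d)$.
- $p=\tau^1$: $\Phi=(s,d)$.
- $p=p'=\tau^2$: $\Phi=(s,d[i:=a])$.
- $p=\tau^2$, $p'=\tau^3$: $\Phi=(\psi_s(a),d)$.
- $p=\tau^3$: $\Phi=(\psi_s(a),d)$.

By (R1) these cases are exhaustive.

**Step 4 (single changes).** We show that a single change between two solutions leaves $\Phi$ unchanged or moves it along a machine step, in one of the two directions.

*A variable $c_l$ changes.* $\Phi$ does not depend on $c$.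

*A variable $d_l$ changes.* If $c_l$ were in $[n]$, (R2) would give $d_l=c_l$ before and after. So $c_l$ is a transit value, and by (R3) both $p$ and $p'$ are of the form $\tau^2$ with cell $l$. There are no arcs between such points, so $p=p'=\tau^2$ with $i=l$, and $\Phi=(s,d[l:=a])$ is unchanged.

*$p'$ changes, $p$ is fixed.* If $p\in S$, $p=\tau^1$ or $p=\tau^3$, then $\Phi$ is unchanged. If $p=\tau^2$, then $p'$ switches between $\tau^2$ and $\tau^3$. The solution with $p'=\tau^3$ has $c_i=\varphi_s(a)$, and by (R2) $d_i=\varphi_s(a)$; $c$ and $d$ are the same in both solutions. So $\Phi$ switches between $(s,d[i:=a])$ and $(\psi_s(a),d)$, and since $d_i=\varphi_s(a)$, this is a machine step.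

*$p$ changes, $p'$ is fixed.* If $p'=s'\in S$, then $p=s'$, or $p=\tau^3$ with $\psi_s(a)=s'$, and $\Phi=(s',d)$ in all cases. If $p'=\tau^1$, then $p\in\{s,\tau^1\}$ and $\Phi=(s,d)$. If $p'=\tau^2$, then $p\in\{\tau^1,\tau^2\}$; one of the two solutions has $p=\tau^1$, so $c_i=a=d_i$, and $\Phi=(s,d)=(s,d[i:=a])$ in both. If $p'=\tau^3$, then $p\in\{\tau^2,\tau^3\}$ and $\Phi=(\psi_s(a),d)$ in both.

**Step 5 (determinism removes the missing direction).** A reconfiguration sequence yields an undirected walk, hence a simple undirected path $v_0,\dots,v_q$, in the digraph of machine steps, from $v_0=(s_0,0^k)$ to $v_q=(s_{acc},0^k)$. Every vertex has out-degree at most $1$, and $v_q$ has out-degree $0$. So the last edge is directed $v_{q-1}\to v_q$. This is the only out-arc of $v_{q-1}$, and $v_{q-2}\ne v_q$, so the previous edge is directed $v_{q-2}\to v_{q-1}$; and so on down to $v_0$. Hence $(s_0,0^k)$ reaches $(s_{acc},0^k)$. $\square$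

## A periodic schedule of forbidden pairs

It remains to embed BCR into $\textsc{DSR-TJ}$ on bounded linear clique-width. The naive way is to put a clause $\{y_i(s):s\ne d\}\cup\{y_j(s):s\neq d'\}$ for every forbidden pair. This is again the attempt to store all constraints in a single dominating set: the clauses for $k$-Clique above are of this form, and the obstruction is the same. So the constraints must be enforced over time.

Here is the plan. All rotors turn in lockstep, so there is a common time $T$. At each time the schedule announces at most one forbidden pair $(d,d')$ for one pair $(i,j)$. The numbers $d,d'$ are not stored in the schedule: they are read off as $T\bmod n$ and $T\bmod(n+1)$ by two small rotors in each block. Blocks $i$ and $j$ communicate through a single bit $\mu$: if $y_i=d$, block $i$ demands $\mu=1$; if $y_j=d'$, block $j$ demands $\mu=0$. Both demands at once cannot be met. And $y_i$ may change only at one moment of each period, at a different moment for each $i$, so that between two such moments the time must run past all forbidden pairs while $y$ stands still.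

**Lemma 16.** BCR with $k\ge2$ variables and domain $[n]$, $n\ge2$, reduces in polynomial time, and in logarithmic space, to $\textsc{DSR-TJ}$ with $8k+3$ tokens on graphs of linear clique-width at most $40$, given with an expression.

The rest of this section and the next three prove this lemma.

**Schedule.** Index the BCR variables by $0,\dots,k-1$. Let $B=\binom k2$, number the pairs $i<j$ by $e=1,\dots,B$, and set
$$\Lambda=(B+1)\,n(n+1),\qquad P=k\Lambda.$$
Each $T\in\mathbb Z$ has a unique form
$$T=g\Lambda+e\,n(n+1)+x,\qquad g\in\mathbb Z,\ 0\le e\le B,\ 0\le x<n(n+1),\tag{3}$$
and $T\equiv x$ modulo $n$ and modulo $n+1$. Define letters $\lambda_i(T)$, which depend only on $T\bmod P$: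

- $\lambda_i(T)=W$ if $e=x=0$ and $g\equiv i\pmod k$;
- if $e\ge1$ is the number of the pair $(i,j)$, $i<j$, and $(x\bmod n,\ x\bmod(n+1))\in\mathrm{Forb}_{ij}$, then $\lambda_i(T)=1$ and $\lambda_j(T)=2$;
- all other letters are $0$.

Put $T_i=i\Lambda$; then $\lambda_i(T)=W$ iff $T\equiv T_i\pmod P$.

*Example.* Let $k=n=2$ and $\mathrm{Forb}_{01}=\{(1,0)\}$. Then $B=1$, $\Lambda=12$, $P=24$. We have $\lambda_0(0)=W$ and $\lambda_1(12)=W$. For $e=1$, the $x\in\{0,\dots,5\}$ with $x\equiv1\ (\mathrm{mod}\ 2)$ and $x\equiv0\ (\mathrm{mod}\ 3)$ is $3$. So $\lambda_0=1$ and $\lambda_1=2$ at $T=6+3=9$ and at $T=12+6+3=21$, once between any two consecutive $W$-times.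

**Variables.** The center $u,v$, and $\mu\in\{0,1\}$. For each $i<k$: rotors $\rho_i$ of modulus $n$, $\sigma_i$ of modulus $n+1$, $\zeta_i$ of modulus $P$, and $y_i,z_i\in[n]$. In total $3+8k$ variables. Write $a_i^\rho,a_i^\sigma,a_i^\zeta$ for the $a$-variables of the rotors. Say that $t\in\mathbb Z_{2P}$ is an *$\ell$-position* (for block $i$) if $t=2T$ is even and $\lambda_i(T)=\ell$.

**Clauses.** All clauses (1) and all lockstep clauses (2) of the $3k$ rotors, and for all $i$ and all $d\in[n]$:
$$\{a_i^\zeta(t):t\text{ not a 1-position}\}\cup\{a_i^\rho(t):t\ne2d\}\cup\{y_i(d'):d'\ne d\}\cup\{\mu(1)\};\tag{4}$$
$$\{a_i^\zeta(t):t\text{ not a 2-position}\}\cup\{a_i^\sigma(t):t\ne2d\}\cup\{y_i(d'):d'\ne d\}\cup\{\mu(0)\};\tag{5}$$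
$$\{y_i(d'):d'\ne d\}\cup\{z_i(d)\}\cup\{a_i^\zeta(t):t\text{ a }W\text{-position}\}.\tag{6}$$

Clause (4) is violated iff $a_i^\zeta$ is a 1-position, $a_i^\rho=2d$, $y_i=d$ and $\mu=0$; similarly (5), with 2-positions, $a_i^\sigma$ and $\mu=1$. The clauses (6) for all $d$ together say: $y_i=z_i$ or $a_i^\zeta=2T_i$.

Encode a solution $y$ of BCR as: all phases $0$, $\mu=0$, and $y_i=z_i$ the given values. This satisfies all clauses, since at time $0$ no letter is 1 or 2. $D_s$ and $D_t$ encode the two given solutions. By Lemma 5 we may again speak about assignments. The size is polynomial, and all vertices, edges and letters are obtained by arithmetic with a constant number of counters of logarithmic length and by table lookup.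

## Turning the schedule once changes one variable

Here we show: if the two given solutions are connected in BCR, then $D_s$ and $D_t$ are connected. It suffices to transform the encoding of a solution $y$ into that of a solution $y'$ that differs from $y$ only in coordinate $i$.

**Step 1 (a good value of $\mu$ at each time).** Call $\mu$ *good for $T$* with respect to $y$ if $\mu=1$ whenever some $i'$ has $\lambda_{i'}(T)=1$ and $y_{i'}=T\bmod n$, and $\mu=0$ whenever some $j'$ has $\lambda_{j'}(T)=2$ and $y_{j'}=T\bmod(n+1)$. Letters 1 and 2 occur at $T$ only for one pair $(i',j')$, for which $(T\bmod n,T\bmod(n+1))$ is forbidden. Since $y$ is a solution, the two demands do not occur together, and a good value exists for every $T$.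

**Step 2 (good values satisfy the clauses nearby).** We claim: if $\mu$ is good for $T$ and the $a$-values of all rotors lie in $\{2T-1,2T,2T+1\}$, modulo their lengths, then all clauses (4) and (5) hold. A violation of (4) for $i',d$ needs $a_{i'}^\zeta$ to be a 1-position, hence even, hence equal to $2T$, so $\lambda_{i'}(T)=1$. It needs $a_{i'}^\rho=2d$, which is even and so equal to $2T$ modulo $2n$, that is, $d=T\bmod n$. And it needs $y_{i'}=d$ and $\mu=0$. Then $\mu$ is not good, a contradiction. In the same way, a violation of (5) for $i',d$ needs $\lambda_{i'}(T)=2$, $2d\equiv2T$ modulo $2(n+1)$, so $d=T\bmod(n+1)$, $y_{i'}=d$ and $\mu=1$, a contradiction.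

**Step 3 (advancing from $T$ to $T+1$).** The time must be able to pass, with $\mu$ adjusted on the way. Suppose all phases are $4T$, $y=z$ is a solution, and $\mu$ is good for $T$. In one round, advance the center by $1$ and then each rotor by $1$. Do two rounds. The $a$-values stay in $\{2T,2T+1\}$, so (4) and (5) hold by Step 2. Now all phases are $4T+2$ and all $a$-values are the odd values $2T+1$. No odd value is a 1-position or 2-position, so (4) and (5) hold for either value of $\mu$. Set $\mu$ to a value good for $T+1$. Do two more rounds; the $a$-values lie in $\{2T+1,2T+2\}$, so (4) and (5) hold by Step 2 for $T+1$. Throughout, (1) and (2) hold, since each rotor advances along legal phases and rotor minus center is always in $\{-1,0\}$, and (6) holds as $y=z$.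

**Step 4 (one period).** Start at $T=0$, where $\mu=0$ is good because no letter is 1 or 2. Advance to $T=T_i$. There $a_i^\zeta=2T_i$, so (6) for block $i$ holds whatever $y_i,z_i$ are; and no letter is 1 or 2, so (4) and (5) hold and any $\mu$ is good, with respect to any $y$. Set $y_i:=y_i'$ and $z_i:=y'_i$. Advance to $T=P$, now with $y'$. All phases are $0$ again, because $n$, $n+1$ and $P$ divide $P$. No letter at time $P\equiv0$ is 1 or 2, so we may set $\mu:=0$. The result is the encoding of $y'$.

## Reading solutions off an arbitrary walk

Conversely, given a sequence from $D_s$ to $D_t$, we show that the two solutions are connected in BCR. The walker may turn the rotors back and forth at will, so we need to find the right moments. Take the lifts of Lemma 9 for all $3k$ rotors: $H$ for the center, and one lift for each rotor.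

**Step 1 (where $y_i$ and $z_i$ can change).** We claim: if $y_i$ or $z_i$ changes in a step, or $y_i\ne z_i$ in an assignment, then $|H-4g\Lambda|\le2$ for some $g\equiv i\pmod k$. If one of $y_i,z_i$ changes, then $y_i\ne z_i$ before or after the step, and the rotors and the center do not move in it, so the second case covers the first. If $y_i\ne z_i$, then (6) gives $a_i^\zeta=2T_i$. By Lemma 7 the lift of $\zeta_i$ is in $\{4T-1,4T\}$ with $T\equiv T_i\pmod P$, that is, $T=g\Lambda$ with $g\equiv i\pmod k$. As $H$ is within $1$ of it, the claim follows.

**Step 2 (windows, gaps, crossings).** We cut the line of $H$-values accordingly. Call $\{H:|H-4g\Lambda|\le2\}$ *window $g$* and $\{H:4g\Lambda+3\le H\le4(g+1)\Lambda-3\}$ *gap $g$*. These partition $\mathbb Z$, since $\Lambda\ge2\cdot2\cdot3=12$. During a maximal run of consecutive assignments in a gap, $y=z$ is constant, by Step 1. Call such a run a *crossing* if it is entered from one neighboring window and left to the other one.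

**Step 3 (in a crossing, $y$ is a solution).** Here the schedule is used. Let the gap be $g$ and let $(d,d')\in\mathrm{Forb}_{ij}$, where $(i,j)$ is pair number $e$. By the Chinese remainder theorem choose $0\le x<n(n+1)$ with $x\equiv d\pmod n$ and $x\equiv d'\pmod{n+1}$, and put $T=g\Lambda+e\,n(n+1)+x$. Since $e\ge1$, $g\Lambda+6\le T\le(g+1)\Lambda-1$, so both $4T-1$ and $4T$ lie in gap $g$. A crossing runs from one end of the gap to the other and $H$ changes by at most $1$ per step, so some step within the run changes $H$ between $4T-1$ and $4T$. This step is the right moment: in it only a center variable changes, so the rotor lifts are within $1$ of both $4T-1$ and $4T$, and hence lie in $\{4T-1,4T\}$. By Lemma 7 every rotor has its $a$-value *equal* to $2T$ modulo its length. Thus $a_i^\zeta$ is a 1-position, $a_j^\zeta$ is a 2-position, $a_i^\rho=2d$ and $a_j^\sigma=2d'$. In this assignment, (4) for $i,d$ gives $y_i\ne d$ or $\mu=1$, and (5) for $j,d'$ gives $y_j\ne d'$ or $\mu=0$. Hence $(y_i,y_j)\ne(d,d')$.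

**Step 4 (stringing the solutions together).** The sequence starts at $H=0$, in window $0$. At the end, $\eta=0$ and all phases of the $\zeta_i$ are $0$, so $4\mid H$ and $4P$ divides the lift of $\zeta_i$. The two numbers are multiples of $4$ within distance $1$, so they are equal, $H$ is a multiple of $4P$, and the sequence ends in a window. Between two consecutive crossings (also before the first, after the last, or throughout if there is none), every run in a gap returns to the window it came from, so the walk stays in one window $g$ and its two adjacent gaps. By Step 1, only the variables $y_i,z_i$ with $i\equiv g\pmod k$ change there, and there is just one such $i$. Hence in the list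
$$\text{initial solution},\quad\text{the assignments } y\text{ at the successive crossings},\quad\text{final solution},$$
consecutive members differ in at most one coordinate, and all are solutions by Step 3. So the given solutions are connected in BCR.

In the example with $\mathrm{Forb}_{01}=\{(1,0)\}$, a crossing of gap $0$ with $y=(1,0)$ fails at $T=9$: the step of $H$ between $35$ and $36$ would need $\mu=1$ for block $0$ and $\mu=0$ for block $1$.

## A vertex order with at most 39 classes

To finish the proof of Lemma 16 we apply Lemma 6 with $w=39$.

**Step 1 (the order).** First the values of $u,v,\mu$, then their guards; then blocks $i=0,\dots,k-1$. A block is joined to the rest only via edges from its clauses to values of $u,v,\mu$. In block $i$ there are two stages.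

- Stage 1: for $t=0,\dots,2P-1$ place $c_t,b(t),a(t)$ of $\zeta_i$; then the guards of these two variables and the lockstep clauses of $\zeta_i$.
- Stage 2: for $d=0,\dots,n$: place the clauses (4), (5), (6) for $i,d$ (if $d<n$); for $t=2d,2d+1$ the vertices $c_t,b(t),a(t)$ of $\rho_i$ (if $d<n$), then for $t=2d,2d+1$ those of $\sigma_i$; then $y_i(d),z_i(d)$ (if $d<n$). Finally place the guards of the variables of $\rho_i,\sigma_i,y_i,z_i$ and the lockstep clauses of $\rho_i,\sigma_i$.

**Step 2 (prefixes ending in the center part or in Stage 1).** In the center part there are at most $6$ values and the dead class, $7$ in total. In Stage 1 we use Lemma 8: dead $1$; center values $6$; placed $a^\zeta$-values, odd, or even with letter $0,1,2,W$, $5$; placed $b^\zeta$-values, even, odd, last placed, $3$; placed $c$'s, older, $c_0$, current, $3$. Indeed parity determines the lockstep clauses, and the letter determines the clauses (4)–(6), that contain an $a^\zeta$-value. The total is at most $18$. Guards and lockstep clauses are dead when placed.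

**Step 3 (prefixes ending in Stage 2).** We count generously; some of the reserved types are not needed.

- Dead: $1$. This includes finished blocks and the $b$'s, $c$'s, guards and lockstep clauses of $\zeta_i$.
- Center values: $6$.
- $a^\zeta$-values with letter $1$, with letter $2$, with letter $W$, and the rest: $4$. Their only future neighbors are clauses (4)–(6); parity is no longer relevant. The first lie in the future clauses (5) only, the second in (4) only, the third in (4), (5), (6), the rest in (4) and (5).
- For each of $\rho_i,\sigma_i$ at most $9$, together $18$: $a$'s even, odd, and one reserved for the latest placed; $b$'s even, odd, last placed; $c$'s older, $c_0$, current. This is Lemma 8, together with the lockstep clauses, which depend on parity. The clauses (4), (5) create no further types: a placed $a_i^\rho(t)$ with $t\in\{2d,2d+1\}$ lies in all clauses (4) of larger index, and those of index at most $d$ are placed already; likewise $a_i^\sigma(t)$ and (5).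
- For each of $y_i,z_i$ one type of placed values and one reserved for the latest placed: $4$. A placed $y_i(d)$ is adjacent to all future $y_i$-values, to its guards and to all future clauses (4)–(6), since these have index larger than $d$. A placed $z_i(d)$ is adjacent only to future $z_i$-values and its guards, since its clause (6) is placed.
- For each of the clause types (4), (5), (6), the older clauses and the one with the current index $d$: $6$. An older clause (4) is adjacent to all future $a_i^\rho$- and $y_i$-values, an older (5) to all future $a_i^\sigma$- and $y_i$-values, and an older (6) to all future $y_i$-values and no future $z_i$-values, since its exceptional or special values are placed.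

The total is at most $1+6+4+18+4+6=39$. The guards and lockstep clauses at the end are dead when placed, and only fewer types occur then. By Lemma 6 the linear clique-width is at most $40$, and the expression is computable in logarithmic space from the order. This completes the proof of Lemma 16. $\square$

## XL-completeness, W[SAT] and ETH

**Proof of Theorem 4.**

**Step 1 (completeness).** Membership in XL is Lemma 13. For hardness, combine Lemmas 14(a), 15 and 16: a CELL instance with $k$ cells becomes a BCR instance with $2k+2$ variables and then a $\textsc{DSR-TJ}$ instance with $8(2k+2)+3=16k+19$ tokens on a graph of linear clique-width at most $40$, with the expression given. (The BCR domain has at least two elements, as $|S|\ge2$.) All three reductions are parameterized logspace reductions.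

**Step 2 (W[SAT]).** We use XL-hardness to dominate another class. The canonical problem of W[SAT] is weighted satisfiability of Boolean formulas: given a formula and $k$, is there a satisfying assignment with exactly $k$ true variables? It is in XL: enumerate $k$-tuples of variables in space $O(k\log n)$, and evaluate the formula in logarithmic space (Lynch, *Log space recognition and translation of parenthesis languages*, J. ACM 1977). So it reduces to $\textsc{DSR-TJ}$ on our graphs by a parameterized logspace reduction, which is an fpt-reduction. This is W[SAT]-hardness, and W[$t$]-hardness follows for all $t$.

**Step 3 (ETH and the upper bound).** By Lemmas 14(b), 15 and 16, $k$-Clique on $n$ vertices reduces in polynomial time to instances with $16k+19$ tokens and $N=(kn)^{O(1)}$ vertices. An $f(k)N^{o(k)}$-time algorithm for $\textsc{DSR-TJ}$ would then solve $k$-Clique in time $f'(k)n^{o(k)}$, which contradicts ETH (Chen, Huang, Kanj, Xia, *Strong computational lower bounds via parameterized complexity*, J. Comput. Syst. Sci. 2006). On the other side, exploring all at most $N^k$ configurations takes time $N^{O(k)}$. $\square$
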